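\title{Gamma-positivity of the two-sided Eulerian polynomials of simple permutations}

\begin{abstract}
We prove that the joint distribution of descents and inverse descents over the simple permutations of length $n$ is gamma-positive for every $n$, and we determine which gamma-coefficients are nonzero. The proof turns the recurrence for the two-sided Eulerian polynomials into a differential equation for the generating function of simple permutations by inverting the substitution decomposition. Every term of this equation is visibly gamma-nonnegative except for two coefficients of its linear part, and these two coefficients count ways of inserting a point into a simple permutation. The same method gives the gamma-positivity of the two-sided Eulerian polynomials of all permutations.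
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathfrak S_n$ be the set of permutations of $\{1,\dots,n\}$, written in one-line notation $\sigma=\sigma(1)\sigma(2)\cdots\sigma(n)$. Let $\operatorname{des}\sigma$ be the number of $p\in\{1,\dots,n-1\}$ with $\sigma(p)>\sigma(p+1)$, and let $\operatorname{ides}\sigma=\operatorname{des}\sigma^{-1}$. An \emph{interval} of $\sigma$ is a nonempty set of consecutive positions whose image is a set of consecutive values. The intervals of length $1$ and the interval $\{1,\dots,n\}$ are \emph{trivial}, and $\sigma$ is \emph{simple} if it has no other interval. Let $\mathrm{Simp}_n$ be the set of simple permutations in $\mathfrak S_n$. The permutations $1$, $12$, $21$ are simple, every permutation of length $3$ has an interval of length $2$, and $\mathrm{Simp}_4=\{2413,3142\}$. We study the two-sided Eulerian polynomials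
\[
A_n(s,t)=\sum_{\sigma\in\mathfrak S_n}s^{\operatorname{des}\sigma}t^{\operatorname{ides}\sigma},
\qquad
S_n(s,t)=\sum_{\sigma\in\mathrm{Simp}_n}s^{\operatorname{des}\sigma}t^{\operatorname{ides}\sigma}.
\]

Both sets of permutations are closed under inversion, which exchanges $\operatorname{des}$ and $\operatorname{ides}$, and under reversal, which sends $(\operatorname{des},\operatorname{ides})$ to $(n-1-\operatorname{des},\,n-1-\operatorname{ides})$. So $f=A_n$ and $f=S_n$ satisfy $f(s,t)=f(t,s)$ and $f(s,t)=(st)^{D}f(1/s,1/t)$ with $D=n-1$. A polynomial with these two symmetries is \emph{palindromic of darga $D$}. Put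
\[
a=1+st,\qquad b=s+t,\qquad c=st .
\]
These are palindromic of darga $1$, $1$ and $2$, and the products $c^ib^ja^k$ with $2i+j+k=D$ form a basis of the palindromic polynomials of darga $D$, the \emph{gamma basis} (Lemma~\ref{lem:basis}). Such a polynomial is \emph{gamma-positive} if all its coefficients in this basis are nonnegative integers; the zero polynomial counts as gamma-positive. The property refines the symmetry: at $t=1$ the basis element $c^ib^ja^k$ becomes $s^i(1+s)^{D-2i}$, so a gamma-positive polynomial specializes to a polynomial in $s$ whose coefficients are symmetric and unimodal. The first cases are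
\[
S_1=1,\quad S_2=a,\quad S_3=0,\quad S_4=bc,\quad S_5=6c^2,\quad S_6=ab^2c+5ac^2+14bc^2,
\]
and all are gamma-positive. There is also a structural reason to expect positivity. Every permutation is built from simple ones by inflation, $\operatorname{des}$ and $\operatorname{ides}$ are additive under inflation, and $A_n$ is gamma-positive (Theorem~\ref{thm:all}); it is natural to guess that the building blocks already have the property. The guess does not follow formally, because recovering $S_n$ from the $A_n$ requires inverting a power series, and inversion brings alternating signs. The conjecture that $S_n$ is gamma-positive for every $n\ge1$ is posed in \cite{BERS}. We prove it.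

\begin{theorem}\label{thm:main}
The polynomial $S_n(s,t)$ is gamma-positive for every $n\ge1$.
\end{theorem}

For $n\ge4$ write $S_n=\sum\gamma_{n,i,j}\,c^ib^ja^{n-1-2i-j}$, the sum over $i,j\ge0$ with $2i+j\le n-1$.

\begin{theorem}\label{thm:support}
Let $n\ge4$, $i,j\ge0$ and $2i+j\le n-1$. Then $\gamma_{n,i,j}>0$ if and only if
\[
(i+1)(i+j+1)\ge n+2\qquad\text{and}\qquad(i+1)(n-i-j)\ge n .
\]
Consequently, for $0\le d,e\le n-1$, a simple $\sigma\in\mathfrak S_n$ with $(\operatorname{des}\sigma,\operatorname{ides}\sigma)=(d,e)$ exists if and only if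
\begin{equation}\label{eq:four}
\begin{aligned}
(d+1)(e+1)&\ge n+2, &\qquad (n-d)(n-e)&\ge n+2,\\
(n-d)(e+1)&\ge n, &\qquad (d+1)(n-e)&\ge n .
\end{aligned}
\end{equation}
\end{theorem}

The method also proves the corresponding statement for all permutations.

\begin{theorem}[Gessel's conjecture; theorem of Z.~Lin]\label{thm:all}
The polynomial $A_n(s,t)$ is gamma-positive for every $n\ge1$.
\end{theorem}

The proof is an induction on $n$. A pair consisting of a simple permutation of length $n+1$ and one of its points is of one of two kinds: deleting the point leaves a simple permutation, or it does not. Pairs of the first kind are counted by $\Lambda_nS_n$ for an explicit differential operator $\Lambda_n$ (Section~\ref{sec:insert}). This operator does not preserve gamma-positivity: two of its coefficients in the gamma basis can be negative (Section~\ref{sec:basis}). On the basis elements that actually occur in $S_n$, however, these two coefficients count insertions of a point, so they are nonnegative. For all permutations this argument is already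 complete and gives Theorem~\ref{thm:all}. For simple permutations one must also control the pairs of the second kind. We obtain their generating function in closed form by inverting the substitution decomposition (Section~\ref{sec:invert}) and show that it is gamma-nonnegative term by term (Section~\ref{sec:positive}). Section~\ref{sec:support} proves Theorem~\ref{thm:support}.

\section{The gamma cone}\label{sec:cone}

Throughout, $\theta_s=s\,\partial/\partial s$, $\theta_t=t\,\partial/\partial t$ and $\delta=(1-s)(1-t)$. Expanding both sides gives the identities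
\begin{equation}\label{eq:ids}
\begin{gathered}
\delta=a-b,\qquad (1+s)(1+t)=a+b,\qquad s(1+t)^2+t(1+s)^2=ab+4c,\\
1+c^2=a^2-2c,\qquad 1+c^3=a^3-3ac .
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:basis}
Let $D\ge0$.
\begin{enumerate}
\item[(a)] The products $c^ib^ja^k$ with $2i+j+k=D$ form a basis of the space of palindromic polynomials of darga $D$, and a polynomial in this space with integer coefficients has integer coefficients in the basis.
\item[(b)] If $f=\sum\gamma_{i,j}\,c^ib^ja^{D-2i-j}$ with all $\gamma_{i,j}\ge0$, and $\gamma_{i,j}>0$ for a given pair $(i,j)$, then the coefficient of $s^{i+j}t^i$ in $f$ is positive.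
\end{enumerate}
\end{lemma}

\begin{proof}
As a polynomial in $t$, the product $c^ib^ja^k$ equals $s^{i+j}t^i$ plus terms of higher degree, and all its coefficients are nonnegative. This gives (b). In $f=\sum\gamma_{i,j}c^ib^ja^{D-2i-j}$ let $i_0$ be the least $i$ with some $\gamma_{i,j}\ne0$. The coefficient of $t^{i_0}$ in $f$ is $\sum_j\gamma_{i_0,j}s^{i_0+j}\neq0$, so the products are linearly independent; and if $f$ has integer coefficients then the $\gamma_{i_0,j}$ are integers, and we subtract these terms and repeat. The darga adds under multiplication, so the products lie in the space. They span it by a dimension count: the two symmetries act on exponent pairs $(d,e)\in\{0,\dots,D\}^2$ through the reflections in the two diagonals of the square, each orbit has exactly one point with $e\le d$ and $d+e\le D$, and these points correspond to the pairs $(i,j)=(e,d-e)$ with $2i+j\le D$.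
\end{proof}

Let $P_D$ be the set of nonnegative rational combinations of the $c^ib^ja^k$ with $2i+j+k=D$, and $P_D=\{0\}$ for $D<0$. Then $P_DP_{D'}\subseteq P_{D+D'}$. By Lemma~\ref{lem:basis}(a), Theorems~\ref{thm:main} and~\ref{thm:all} say that $S_n\in P_{n-1}$ and $A_n\in P_{n-1}$; we may divide by positive integers freely. For power series and $e\in\mathbb Z$ let
\[
\mathcal P_e=\Big\{\sum_{n\ge0}p_ny^n \;:\; p_n\in P_{n+e}\text{ for all }n\Big\}.
\]
Then $\mathcal P_e\mathcal P_f\subseteq\mathcal P_{e+f}$, $\partial_y\mathcal P_e\subseteq\mathcal P_{e+1}$ and $y\in\mathcal P_{-1}$. Each $\mathcal P_e$ is closed under sums that converge as formal power series; in particular $1/(1-h)\in\mathcal P_0$ whenever $h\in\mathcal P_0$ has no constant term.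

\section{Inserting a point}\label{sec:insert}

Plot $\sigma\in\mathfrak S_n$ as the set of points $(p,\sigma(p))$. A \emph{slot} is a pair $(x,v)$ with $x,v\in\{\tfrac12,\tfrac32,\dots,n+\tfrac12\}$. Adding the point $(x,v)$ to the plot and renumbering positions and values gives a permutation $\sigma^{x,v}\in\mathfrak S_{n+1}$. How $\operatorname{des}$ changes depends on the values next to $x$, yet the total over all $(n+1)^2$ slots depends only on $\operatorname{des}\sigma$ and $\operatorname{ides}\sigma$. It is given by the operator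
\[
T_n=\big(1+ns+(1-s)\theta_s\big)\big(1+nt+(1-t)\theta_t\big)+n\delta .
\]
Since the first factor sends $s^d$ to $\big((d+1)+(n-d)s\big)s^d$,
\begin{equation}\label{eq:Tmono}
\begin{aligned}
T_n\,s^dt^e=s^dt^e\Big\{&\big[(d+1)(e+1)+n\big]+\big[(n-d)(e+1)-n\big]s\\
&+\big[(d+1)(n-e)-n\big]t+\big[(n-d)(n-e)+n\big]st\Big\}.
\end{aligned}
\end{equation}

\begin{proposition}\label{prop:slots}
Let $\sigma\in\mathfrak S_n$, $d=\operatorname{des}\sigma$, $e=\operatorname{ides}\sigma$. Then
$\sum_{(x,v)}s^{\operatorname{des}\sigma^{x,v}}t^{\operatorname{ides}\sigma^{x,v}}=T_n\,s^dt^e$, the sum over all slots.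
\end{proposition}

\begin{proof}
A \emph{run} is a maximal set of consecutive positions on which $\sigma$ increases, and a \emph{block} is a maximal set of consecutive values on which $\sigma^{-1}$ increases. There are $d+1$ runs and $e+1$ blocks, and we regard both as sets of points. Reflection in the diagonal exchanges $\sigma$ with $\sigma^{-1}$ and runs with blocks. A slot $(x,v)$ \emph{fits} the run $R$ with positions $p_1,\dots,p_2$ if $p_1-\frac12\le x\le p_2+\frac12$, the points of $R$ left of $x$ are below $v$, and those right of $x$ are above $v$. Fitting a block is the reflected notion.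

\emph{One statistic.} Let $x=p+\frac12$ with $1\le p<n$. If $\sigma(p)<\sigma(p+1)$, the insertion leaves $\operatorname{des}$ unchanged when $\sigma(p)<v<\sigma(p+1)$, that is, when the slot fits the run containing $p$ and $p+1$, and raises it by $1$ otherwise. If $\sigma(p)>\sigma(p+1)$, it leaves $\operatorname{des}$ unchanged when $v>\sigma(p)$ (the slot fits the run ending at $p$) or $v<\sigma(p+1)$ (the slot fits the run starting at $p+1$); these cases exclude each other, and in the remaining case $\operatorname{des}$ rises by $1$. At $x=\frac12$ and $x=n+\frac12$, $\operatorname{des}$ is unchanged exactly when $v<\sigma(1)$, respectively $v>\sigma(n)$, which is when the slot fits the first, respectively last, run; otherwise it rises by $1$. So $\operatorname{des}$ rises by $0$ or $1$, it rises by $0$ exactly when the slot fits a run, and that run is unique. Given $R$ and $v$, the slot $(x,v)$ fits $R$ exactly when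
\begin{equation}\label{eq:fit}
x=p_1-\tfrac12+\#\{\text{points of }R\text{ below }v\}.
\end{equation}
Hence $(d+1)(n+1)$ slots leave $\operatorname{des}$ unchanged, and by reflection $(e+1)(n+1)$ slots leave $\operatorname{ides}$ unchanged.

\emph{Both statistics.} Fix a run $R$ as above and a block $B$ with values $w_1,\dots,w_2$. Let $C=R\cap B$ and $q=|C|$, let $\alpha$ be the number of points of $R$ with value below $w_1$, and let $\beta$ be the number of points of $B$ with position below $p_1$. As $R$ and $B$ are increasing, $C$ occupies the $q$ consecutive positions starting at $p_1+\alpha$ and the $q$ consecutive values starting at $w_1+\beta$. By \eqref{eq:fit} and its reflection, a slot fits both $R$ and $B$ exactly when $x=p_1-\frac12+\alpha+h$ and $v=w_1-\frac12+\beta+h'$ with $0\le h,h'\le q$, where $h$ equals the number of points of $C$ below $v$ and $h'$ equals the number of points of $C$ left of $x$. These two numbers are $h'$ and $h$, so the condition is $h=h'$, and $q+1$ slots fit both. Summing over all pairs $(R,B)$, we find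 that $(d+1)(e+1)+n$ slots leave both statistics unchanged.

Subtracting, $(e+1)(n+1)-(d+1)(e+1)-n=(n-d)(e+1)-n$ slots raise only $\operatorname{des}$, and $(d+1)(n-e)-n$ raise only $\operatorname{ides}$. Of the $(n-d)(n+1)$ slots that raise $\operatorname{des}$, the remaining $(n-d)(n-e)+n$ raise both. These are the four brackets in \eqref{eq:Tmono}.
\end{proof}

\begin{corollary}\label{cor:rec}
For $n\ge1$ we have $(n+1)A_{n+1}=T_nA_n$. Every $\sigma\in\mathfrak S_n$ with $(\operatorname{des},\operatorname{ides})=(d,e)$ satisfies $(n-d)(e+1)\ge n$.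
\end{corollary}

\begin{proof}
Deleting the marked point is a bijection from permutations of length $n+1$ with a marked point to permutations of length $n$ with a marked slot. The number $(n-d)(e+1)-n$ counts slots.
\end{proof}

\begin{remark}
The recurrence is equivalent to the Carlitz--Roselle--Scoville identity
\[
\sum_{k,l\ge0}\binom{kl+n-1}{n}s^kt^l=\frac{st\,A_n(s,t)}{\delta^{\,n+1}}\qquad(n\ge1).
\]
Both sides equal $st/\delta^2$ for $n=1$. The operator $\theta_s\theta_t+n$ sends the left side to $n+1$ times the next one, because $(kl+n)\binom{kl+n-1}{n}=(n+1)\binom{kl+n}{n+1}$, and it sends the right side to $st\,T_nA_n/\delta^{n+2}$, because $\theta_s\frac{sf}{(1-s)^{n+1}}=\frac{s}{(1-s)^{n+2}}\big(1+ns+(1-s)\theta_s\big)f$.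
\end{remark}

Now let $\sigma$ be simple. Call a slot \emph{good} if $\sigma^{x,v}$ is simple, and put
\[
\Lambda_n=T_n-2(n+1)a .
\]

\begin{proposition}\label{prop:good}
Let $n\ge4$, $\sigma\in\mathrm{Simp}_n$, $d=\operatorname{des}\sigma$, $e=\operatorname{ides}\sigma$. Then the sum of $s^{\operatorname{des}\sigma^{x,v}}t^{\operatorname{ides}\sigma^{x,v}}$ over the good slots is $\Lambda_n\,s^dt^e$, and $(d,e)$ satisfies the four inequalities \eqref{eq:four}.
\end{proposition}

\begin{proof}
Let $I$ be a nontrivial interval of $\sigma^{x,v}$, viewed as a set of points. Removing the new point from $I$, if it is there, leaves an interval of $\sigma$, which has size $1$ or $n$. In the first case $I$ consists of the new point and one old point, so $(x,v)$ is one of the four slots $(p\pm\frac12,\sigma(p)\pm\frac12)$ adjacent to an old point. In the second case $I$ is the set of all old points, so $(x,v)$ is one of the four corner slots, with $x,v\in\{\frac12,n+\frac12\}$. Conversely these slots create such an interval, so they are exactly the slots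 that are not good. They are $4n+4$ distinct slots: two points adjacent to the same slot would form an interval of length $2$, and a point adjacent to a corner slot would leave an interval of length $n-1$, both nontrivial.

The slots $(p-\frac12,\sigma(p)-\frac12)$ and $(p+\frac12,\sigma(p)+\frac12)$ replace a point by an increasing pair and change neither statistic; the other two adjacent slots replace it by a decreasing pair and raise both. The corners $(\frac12,\frac12)$ and $(n+\frac12,n+\frac12)$ change neither statistic, and the other two corners raise both. So the slots that are not good contribute $(2n+2)(1+st)\,s^dt^e$, which proves the first claim. By \eqref{eq:Tmono}, the coefficients of $1,s,t,st$ in $\Lambda_ns^dt^e/s^dt^e$ are $(d+1)(e+1)-n-2$, $(n-d)(e+1)-n$, $(d+1)(n-e)-n$ and $(n-d)(n-e)-n-2$. They count good slots, so they are nonnegative.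
\end{proof}

The hypothesis $n\ge4$ excludes $\sigma=12$, where adjacent slots coincide with each other and with corners, and $(d+1)(e+1)=1<n+2$.

\begin{example}\label{ex:2413}
For $\sigma=2413$ we have $(d,e)=(1,2)$, and the four coefficients of $1,s,t,st$ are $0,5,0,0$. The five good slots are shown in Figure~\ref{fig:slots}; each raises $\operatorname{des}$ only, so $\Lambda_4\,st^2=5s^2t^2$. By the symmetry of $\Lambda_4$ in $s$ and $t$, $\Lambda_4S_4=10c^2$. On the other basis element $ac=st+s^2t^2$ of darga $3$ with $i=1$, formula \eqref{eq:Tmono} gives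
\[
\Lambda_4(ac)=st\,(-2+2s+2t+3st)+s^2t^2\,(3+2s+2t-2st)=-2a^2c+2abc+10c^2 .
\]
So $\Lambda_4$ maps $P_3$ outside $P_4$. The induction survives because $ac$ cannot occur in $S_4$ once $S_4\in P_3$ is known: by Lemma~\ref{lem:basis}(b) it would force a simple permutation of length $4$ with $(d,e)=(1,1)$, and $(d+1)(e+1)=4<6$. This is the central mechanism of the paper. Finally, $5S_5=30c^2$ counts all marked simple permutations of length $5$; the missing $20c^2$ comes from points whose deletion destroys simplicity, and it is found in Example~\ref{ex:small}.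
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[gray] (0,0) rectangle (5,5);
\foreach \x in {0.5,1.5,2.5,3.5,4.5}
  \foreach \y in {0.5,1.5,2.5,3.5,4.5}
    \node[gray] at (\x,\y) {$\times$};
\foreach \x/\y in {0.5/3.5,1.5/0.5,2.5/2.5,3.5/4.5,4.5/1.5}
  \draw[thick,fill=white] (\x,\y) circle (0.2);
\foreach \x/\y in {1/2,2/4,3/1,4/3}
  \fill (\x,\y) circle (0.14);
\end{tikzpicture}
\caption{The simple permutation $2413$ (black dots) and the $25$ places where a new point can be inserted. The $20$ crosses, four around each point and four at the corners, give permutations that are not simple. The five circles give, from left to right, the simple permutations $42513$, $31524$, $25314$, $24153$, $35142$.}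
\label{fig:slots}
\end{figure}

\section{The insertion operators in the gamma basis}\label{sec:basis}

To see which coefficients can be negative in general, we compute $T_n$ and $\Lambda_n$ on a basis element of darga $n-1$. The first-order operators adapted to this darga are
\[
L_s=(n-1)s+(1-s)\theta_s,\qquad L_t=(n-1)t+(1-t)\theta_t ;
\]
the value of $n$ will be clear from the context. They commute, $L_s$ commutes with multiplication by functions of $t$, and the two factors of $T_n$ are $L_s+1+s$ and $L_t+1+t$. With \eqref{eq:ids},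
\begin{equation}\label{eq:TL}
\begin{aligned}
T_n&=L_sL_t+(1+t)L_s+(1+s)L_t+(n+1)a-(n-1)b,\\
\Lambda_n&=L_sL_t+(1+t)L_s+(1+s)L_t-(n+1)a-(n-1)b .
\end{aligned}
\end{equation}
For $\mu=c^ib^ja^k$ with $2i+j+k=n-1$ put $r=\frac jb+\frac ka$, so that $\mu r=jc^ib^{j-1}a^k+kc^ib^ja^{k-1}\in P_{n-2}$. From $\theta_s\mu=\mu\,(i+\frac{js}b+\frac{kc}a)$ we get
\[
\frac{L_s\mu}{\mu}=i\,(2s+1-s)+\frac{js\,(b+1-s)}{b}+\frac{k\,(sa+c-sc)}{a},
\]
and since $b+1-s=1+t$ and $sa+c-sc=s(1+t)$,
\begin{equation}\label{eq:Lmu}
L_s\mu=\mu\,\big[i(1+s)+s(1+t)r\big],\qquad L_t\mu=\mu\,\big[i(1+t)+t(1+s)r\big].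
\end{equation}
The minus sign in $1-s$ has disappeared; this is the reason for the shift $n-1$.

\begin{proposition}\label{prop:action}
For $\mu=c^ib^ja^k$ with $2i+j+k=n-1$,
\begin{align}
T_n\mu&=\big[(i+1)(i+j+1)+n\big]a\mu+\big[(i+1)(i+k+1)-n\big]b\mu+R(\mu),\label{eq:Tmu}\\
\Lambda_n\mu&=\big[(i+1)(i+j+1)-n-2\big]a\mu+\big[(i+1)(i+k+1)-n\big]b\mu+R(\mu),\label{eq:Lam}
\end{align}
where $i+k+1=n-i-j$ and
\[
R(\mu)=4(i+1)c\,\mu r+c\mu\Big[\frac{j(j-1)a}{b^2}+\frac{j(j+1)}b+\frac{k(k-1)b}{a^2}+\frac{k(k+1)}a+2jk\Big(\frac1a+\frac1b\Big)\Big]\in P_n .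
\]
\end{proposition}

\begin{proof}
For any $h$ we have $L_s(\mu h)=(L_s\mu)h+\mu(1-s)\theta_sh$. Take $h=i(1+t)+t(1+s)r$. Since $\theta_sr=-\frac{js}{b^2}-\frac{kc}{a^2}$,
\[
(1-s)\theta_sh=(1-s)c\Big[\frac{j(b-1-s)}{b^2}+\frac{k(a-t-st)}{a^2}\Big]=(a-b)\,c\Big(\frac k{a^2}-\frac j{b^2}\Big).
\]
By \eqref{eq:Lmu} and \eqref{eq:ids}, $(L_s\mu)h=\mu\,[i^2(a+b)+ir(ab+4c)+c(a+b)r^2]$. The sum $c(a+b)r^2+c(a-b)(\frac k{a^2}-\frac j{b^2})$, expanded with $r^2=\frac{j^2}{b^2}+\frac{2jk}{ab}+\frac{k^2}{a^2}$, is $c$ times the square bracket in $R(\mu)$. Next, $(1+t)L_s\mu+(1+s)L_t\mu=\mu\,[2i(a+b)+r(ab+4c)]$. Adding and using $rab=ja+kb$, we see that $L_sL_t\mu+(1+t)L_s\mu+(1+s)L_t\mu$ equals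
\[
\big[(i+1)(i+j+1)-1\big]a\mu+\big[(i+1)(i+k+1)-1\big]b\mu+R(\mu),
\]
and \eqref{eq:TL} gives both formulas. In $R(\mu)$ each coefficient is nonnegative and vanishes when the denominator does not divide $\mu$, and every term has darga $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
We show $A_n\in P_{n-1}$ by induction, starting from $A_1=1$. Let $A_n\in P_{n-1}$ and let $\mu=c^ib^ja^k$ occur in $A_n$ with positive coefficient. By Lemma~\ref{lem:basis}(b) some $\sigma\in\mathfrak S_n$ has $(\operatorname{des},\operatorname{ides})=(i+j,i)$, so $(i+1)(n-i-j)\ge n$ by Corollary~\ref{cor:rec}. Then $T_n\mu\in P_n$ by \eqref{eq:Tmu}, and $(n+1)A_{n+1}=T_nA_n\in P_n$.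
\end{proof}

For instance $T_2a=3a^2+6c$ gives $A_3=a^2+2c$, while $T_2b=4ab-b^2+6c$ shows that the combinatorial input is needed here too. The induction hypothesis is used twice: to expand $A_n$ with nonnegative coefficients, and to exclude cancellation in the monomial $s^{i+j}t^i$.

\section{Inverting the substitution decomposition}\label{sec:invert}

For simple permutations, $(n+1)S_{n+1}-\Lambda_nS_n$ counts the marked simple permutations whose marked point cannot be deleted without losing simplicity. Its coefficients as a polynomial in $s,t$ are nonnegative, but we need its coefficients in the gamma basis, and for that a formula. We obtain one from the relation between all permutations and simple ones.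

\subsection*{The decomposition}
Given $\tau\in\mathfrak S_m$ and permutations $\alpha_1,\dots,\alpha_m$ of positive lengths, the \emph{inflation} $\tau[\alpha_1,\dots,\alpha_m]$ is obtained by replacing the point $(p,\tau(p))$ of the plot by an interval that is a copy of $\alpha_p$. A permutation is \emph{sum-decomposable} if it has the form $12[\alpha_1,\alpha_2]$ and \emph{skew-decomposable} if it has the form $21[\alpha_1,\alpha_2]$. By the theorem of Albert and Atkinson \cite{AA}, every permutation of length at least $2$ is an inflation $\tau[\alpha_1,\dots,\alpha_m]$ of a unique simple $\tau$ with $m\ge2$. If $m\ge4$ the $\alpha_p$ are unique. If $\tau=12$ (respectively $21$) they are unique once $\alpha_1$ is required not to be sum-decomposable (respectively skew-decomposable). A descent of the inflation lies inside one $\alpha_p$ or between two adjacent copies, so $\operatorname{des}\tau[\alpha_1,\dots,\alpha_m]=\operatorname{des}\tau+\sum_p\operatorname{des}\alpha_p$. Reflection in the diagonal gives the same for $\operatorname{ides}$.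

Let $F(z)=\sum_{n\ge1}A_nz^n$ and $S(y)=\sum_{n\ge4}S_ny^n$. The series $F_+$, $F_-$ of sum- and skew-decomposable permutations satisfy $F_+=(F-F_+)F$ and $F_-=c(F-F_-)F$, so
\[
F=z+\frac{F^2}{1+F}+\frac{cF^2}{1+cF}+S(F).
\]
Equivalently $g(F(z))=z$, where
\[
g=g_0-S,\qquad g_0=y-\frac{y^2}{1+y}-\frac{cy^2}{1+cy}=\frac y{1+y}+\frac y{1+cy}-y .
\]
Thus $S$ is, up to the explicit series $g_0$, minus the compositional inverse of $F$. Put $U=(1+y)^2$, $V=(1+cy)^2$ and
\begin{equation}\label{eq:N}
N=U+V-UV=1-(U-1)(V-1)=1-4cy^2-2acy^3-c^2y^4 .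
\end{equation}
Then $UV=(1+ay+cy^2)^2$, $\partial_yg_0=\frac1U+\frac1V-1=\frac{N}{UV}$, and
\[
K:=\frac1{g_y}=\frac{UV}{M},\qquad M=N-UV\,S_y .
\]

\subsection*{The equation for the inverse series}
Let $L_s,L_t,\Lambda$ act on power series in $y$ with coefficients in $\mathbb Q[s,t]$, by the operators $L_s,L_t,\Lambda_n$ of Section~\ref{sec:basis} on the coefficient of $y^n$; thus $L_s=s(y\partial_y-1)+(1-s)\theta_s$. We work with $\varphi=-g=S-g_0$, in which $S$ has a plus sign.

\begin{proposition}\label{prop:phi}
$\varphi_y=-1+\Lambda\varphi+\partial_y\big(K\cdot L_s\varphi\cdot L_t\varphi\big)$.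
\end{proposition}

\begin{proof}
Let $E=z\partial_z$, $D_s=sE+(1-s)\theta_s$, $D_t=tE+(1-t)\theta_t$; these are commuting derivations on series in $z$. Corollary~\ref{cor:rec} says
\begin{equation}\label{eq:F}
F_z=1+\delta EF+(1+D_s)(1+D_t)F .
\end{equation}
For a series $\Psi$ in $y$ the chain rule gives $D_t[\Psi(F)]=\Psi_y(F)\,D_tF+\big((1-t)\theta_t\Psi\big)(F)$, and likewise for $D_s$. Applied to $g(F)=z$, with $D_sz=sz=sg(F)$, it gives $D_sF=(K\omega_s)(F)$ and $D_tF=(K\omega_t)(F)$, where
\[
\omega_s=sg-(1-s)\theta_sg,\qquad \omega_t=tg-(1-t)\theta_tg .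
\]
Also $F_z=K(F)$, $EF=(gK)(F)$, and $D_tD_sF=\big((K\omega_s)_yK\omega_t+(1-t)\theta_t(K\omega_s)\big)(F)$. Since $F=z+O(z^2)$, an identity between series evaluated at $F$ is an identity in $y$. So \eqref{eq:F}, multiplied by $g_y$, becomes
\[
1=g_y+\delta g+yg_y+\omega_s+\omega_t+\omega_t(K\omega_s)_y+g_y(1-t)\theta_t(K\omega_s).
\]
The last two terms combine into a total derivative. Indeed $\theta_tK=-K^2\theta_tg_y$ and $(1-t)\theta_tg_y=tg_y-(\omega_t)_y$, so the last term equals $(1-t)\theta_t\omega_s+K\omega_s(\omega_t)_y-t\omega_s$; and $(1-t)\theta_t\omega_s=s(tg-\omega_t)-\delta\theta_s\theta_tg$. Hence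
\begin{equation}\label{eq:g}
1=g_y+(\delta+c)g+yg_y+(1-t)\omega_s+(1-s)\omega_t-\delta\theta_s\theta_tg+(K\omega_s\omega_t)_y .
\end{equation}
The factors $\omega_s,\omega_t$ have no sign on the gamma basis, whereas $L_s,L_t$ do by \eqref{eq:Lmu}. We therefore substitute $\omega_s=syg_y+L_s\varphi$ and $\omega_t=tyg_y+L_t\varphi$. Because $Kg_y=1$,
\[
K\omega_s\omega_t=cy^2g_y+y\,(sL_t\varphi+tL_s\varphi)+K\cdot L_s\varphi\cdot L_t\varphi .
\]
With $g=-\varphi$, equation \eqref{eq:g} takes the stated form with a linear operator in place of $\Lambda$ whose action on the coefficient of $y^n$ is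
\[
-(\delta+c)-n-n(b-2c)-cn(n+1)+\big[(1-t)+(n+1)t\big]L_s+\big[(1-s)+(n+1)s\big]L_t+\delta\theta_s\theta_t ;
\]
here $b-2c=s(1-t)+t(1-s)$, and $\partial_y\circ y$ acts as $n+1$. Now
\[
\delta\theta_s\theta_t=\big(L_s-(n-1)s\big)\big(L_t-(n-1)t\big)=L_sL_t-(n-1)tL_s-(n-1)sL_t+(n-1)^2c .
\]
So the coefficients of $L_s$ and $L_t$ become $1+t$ and $1+s$. The scalar part is $-(a-b)-n(1+b)+c\,[-1+2n-n(n+1)+(n-1)^2]=-(a-b)-n(1+b+c)=-(n+1)a-(n-1)b$. By \eqref{eq:TL} the operator is $\Lambda_n$.
\end{proof}

\subsection*{The equation for $S$}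
It remains to remove $g_0$. Its coefficients alternate in sign, and its linear contribution turns out to be negative. The point of the next computation is that this negative term cancels against the part of the product $K\cdot L_s\varphi\cdot L_t\varphi$ that does not involve $S$. Put
\[
\rho_s=sV+cU,\qquad \rho_t=tV+cU,\qquad W=V^2+bUV+cU^2,\qquad \zeta=\frac{cy^4\,(b+4cy+acy^2)}{N},
\]
so that $\rho_s\rho_t=cW$. For a series $H=\sum_{n\ge4}H_ny^n$ let $M_H=N-UVH_y$ and
\begin{equation}\label{eq:Phi}
\Phi[H]=\zeta+\frac{UV\cdot L_sH\cdot L_tH}{M_H}+\frac{y^2\,(\rho_sL_tH+\rho_tL_sH)}{M_H}+\frac{cy^4\,W H_y}{N\,M_H}.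
\end{equation}

\begin{proposition}\label{prop:S}
$S_y=\Lambda S+\partial_y\Phi[S]$. That is, $(n+1)S_{n+1}=\Lambda_nS_n+(n+1)\,[y^{n+1}]\Phi[S]$ for $n\ge3$.
\end{proposition}

\begin{proof}
Let $\varepsilon_s=L_s(-g_0)$, $\varepsilon_t=L_t(-g_0)$. Proposition~\ref{prop:phi} reads
\begin{equation}\label{eq:split}
S_y=\Lambda S+\big(\partial_yg_0-1-\Lambda g_0\big)+\partial_y\big(K(L_sS+\varepsilon_s)(L_tS+\varepsilon_t)\big).
\end{equation}
We have $-g_0=-y+\sum_{n\ge2}(-1)^n(1+c^{n-1})y^n$. On the coefficient of $y^n$, $L_s1=(n-1)s$ and $L_sc^{n-1}=(n-1)c^{n-1}$, so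
\[
\varepsilon_s=\sum_{n\ge2}(-1)^n(n-1)(s+c^{n-1})y^n=\frac{sy^2}U+\frac{cy^2}V=\frac{y^2\rho_s}{UV},
\]
and $\varepsilon_t=y^2\rho_t/UV$ by exchanging $s$ and $t$. By \eqref{eq:TL},
\begin{align*}
\Lambda_n1&=(n-1)^2c+(n-1)(b+2c)-(n+1)a-(n-1)b=(n+1)\big((n-2)c-1\big),\\
\Lambda_nc^{n-1}&=c^{n-1}\big[(n-1)^2+(n-1)(2+b)-(n+1)a-(n-1)b\big]=(n+1)c^{n-1}(n-2-c).
\end{align*}
Also $\partial_yg_0-1=\sum_{n\ge1}(-1)^n(n+1)(1+c^n)y^n$. In $\partial_yg_0-1-\Lambda g_0$ the coefficient of $y$ is $-2a-\Lambda_11=0$, and for $n\ge2$ the coefficient of $y^n$ is $(-1)^n(n+1)(n-2)(c+c^{n-1})$. Therefore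
\[
\partial_yg_0-1-\Lambda g_0=\partial_y\sum_{n\ge3}(-1)^n(n-2)(c+c^{n-1})y^{n+1}=\partial_y\Big\{-\frac{cy^4\,(V+cU)}{UV}\Big\}.
\]
Let $K_0=UV/N$. From $1/K=1/K_0-S_y$ we get $K=K_0+KK_0S_y$, and
\[
K\varepsilon_s\varepsilon_t=\frac{cy^4W}{UV\,N}+\frac{cy^4WS_y}{N\,M}.
\]
The second summand is the last term of $\Phi[S]$. For the first, $V-N=U(V-1)$ and $U-N=V(U-1)$ give
\[
W-N(V+cU)=bUV+V(V-N)+cU(U-N)=UV\big[b+(V-1)+c(U-1)\big],
\]
and $(V-1)+c(U-1)=4cy+acy^2$. So $\frac{cy^4W}{UVN}-\frac{cy^4(V+cU)}{UV}=\zeta$. The terms $K\,L_sS\,L_tS$ and $K(\varepsilon_sL_tS+\varepsilon_tL_sS)$ of \eqref{eq:split} are the second and third terms of $\Phi[S]$. For the second statement compare coefficients of $y^n$, and note that $[y^3]S=0=S_3$.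
\end{proof}

\section{Positivity of the nonlinear part}\label{sec:positive}

The series $U$ and $V$ are not palindromic one at a time; only symmetric combinations such as $UV$ and $W$ are. These combinations contain $1+c^2=a^2-2c$ and $1+c^3=a^3-3ac$, so they have some negative gamma-coefficients. Each negative term can be grouped into a multiple of $1-cy^2$, and division by $N$ absorbs that factor: by \eqref{eq:N},
\begin{equation}\label{eq:absorb}
\frac1N\in\mathcal P_0,\qquad UV\in\mathcal P_0,\qquad \frac{1-cy^2}{N}=1+\frac{3cy^2+2acy^3+c^2y^4}{N}\in\mathcal P_0 .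
\end{equation}

\begin{proposition}\label{prop:Phi}
Let $H=\sum_{n\ge4}H_ny^n$.
\begin{enumerate}
\item[(a)] If $H\in\mathcal P_{-1}$, then $N/M_H$, $1/M_H$, $UV/M_H\in\mathcal P_0$ and $\Phi[H]\in\mathcal P_{-1}$.
\item[(b)] The coefficient $[y^{n+1}]\Phi[H]$ depends only on the $H_l$ with $l\le n-1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have $H_y\in\mathcal P_0$ with no constant term, so $N/M_H=\sum_{q\ge0}(UVH_y/N)^q\in\mathcal P_0$, and multiplying by $1/N$ and $UV$ gives the other two series. We treat the four terms of \eqref{eq:Phi} in turn. Write $H=\sum\gamma_\mu\,\mu\,y^{n}$ with $\gamma_\mu\ge0$, where $\mu=c^ib^ja^k$ has darga $n-1$.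

\emph{First term.} $cy^4\in\mathcal P_{-2}$ and $b+4cy+acy^2\in\mathcal P_1$, so $\zeta\in\mathcal P_{-1}$.

\emph{Second term.} The product $L_sH\cdot L_tH$ is the sum over ordered pairs $(\mu,\mu')$ of $\gamma_\mu\gamma_{\mu'}L_s\mu\,L_t\mu'\,y^{n+n'}$. A single summand is not symmetric in $s$ and $t$, so we average $(\mu,\mu')$ with $(\mu',\mu)$. By \eqref{eq:Lmu} and \eqref{eq:ids},
\[
L_s\mu\,L_t\mu'+L_s\mu'\,L_t\mu=\mu\mu'\big[2ii'(a+b)+(ir'+i'r)(ab+4c)+2rr'c(a+b)\big],
\]
which lies in $P_{n+n'-1}$ because $\mu r\in P_{n-2}$ and $\mu'r'\in P_{n'-2}$. So $L_sH\cdot L_tH\in\mathcal P_{-1}$, and $UV/M_H\in\mathcal P_0$.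

\emph{Third term.} By \eqref{eq:Lmu}, $\rho_sL_t\mu+\rho_tL_s\mu=i\mu\,Q_1+\mu r\,Q_2$ with
\begin{align*}
Q_1&=(1+t)\rho_s+(1+s)\rho_t=(b+2c)V+c(2+b)U,\\
Q_2&=t(1+s)\rho_s+s(1+t)\rho_t=c\big[(2+b)V+(b+2c)U\big].
\end{align*}
The coefficients of $1,y,y^2$ in $Q_1$ are $ab+4c$, $4c(a+b)$ and $abc+2c(1+c^2)$; those in $Q_2/c$ are $2a+2b$, $2ab+8c$ and $b(1+c^2)+2ac$. With $1+c^2=a^2-2c$,
\begin{align*}
Q_1&=\big[ab+4c(a+b)y+(2a^2c+abc)y^2\big]+4c\,(1-cy^2),\\
Q_2&=c\big[2a+2(ab+4c)y+(a^2b+2ac)y^2\big]+2bc\,(1-cy^2).
\end{align*}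
By \eqref{eq:absorb}, $Q_1/N\in\mathcal P_2$ and $Q_2/N\in\mathcal P_3$. Since $\mu y^{n+2}\in\mathcal P_{-3}$, $\mu r\,y^{n+2}\in\mathcal P_{-4}$ and $N/M_H\in\mathcal P_0$, the term lies in $\mathcal P_{-1}$.

\emph{Fourth term.} By the binomial theorem and \eqref{eq:ids},
\begin{align*}
V^2+cU^2&=a+8cy+6acy^2+4c(a^2-2c)y^3+c(a^3-3ac)y^4\\
&=\big[a+3acy^2+4a^2cy^3+a^3cy^4\big]+(8cy+3acy^2)(1-cy^2).
\end{align*}
So $W/N\in\mathcal P_1$, while $cy^4\in\mathcal P_{-2}$ and $H_y,\,1/M_H\in\mathcal P_0$.

(b) Changing $H$ by $O(y^{n})$ changes $L_sH$ and $L_tH$ by $O(y^n)$, and $H_y$ and $1/M_H$ by $O(y^{n-1})$. As $L_sH,L_tH=O(y^4)$, the second, third and fourth terms change by $O(y^{n+4})$, $O(y^{n+2})$ and $O(y^{n+3})$.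
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The cases $S_1=1$, $S_2=a$, $S_3=0$ are gamma-positive. Let $n\ge3$ and assume $S_l\in P_{l-1}$ for $3\le l\le n$. The truncation $H=\sum_{4\le l\le n}S_ly^l$ lies in $\mathcal P_{-1}$, so by Proposition~\ref{prop:Phi}
\begin{equation}\label{eq:nonlin}
[y^{n+1}]\Phi[S]=[y^{n+1}]\Phi[H]\in P_n .
\end{equation}
If $n=3$ then $\Lambda_nS_n=0$. If $n\ge4$, let $\mu=c^ib^ja^k$ occur in $S_n$ with positive coefficient. By Lemma~\ref{lem:basis}(b) some simple $\sigma\in\mathfrak S_n$ has $(\operatorname{des},\operatorname{ides})=(i+j,i)$, and Proposition~\ref{prop:good} gives $(i+1)(i+j+1)\ge n+2$ and $(i+1)(n-i-j)\ge n$. So both brackets in \eqref{eq:Lam} are nonnegative, and $\Lambda_nS_n\in P_n$. By Proposition~\ref{prop:S}, $S_{n+1}\in P_n$, and its gamma-coefficients are integers by Lemma~\ref{lem:basis}(a).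
\end{proof}

\begin{example}\label{ex:small}
We have $\zeta=bc\,y^4+4c^2y^5+(ac^2+4bc^2)y^6+O(y^7)$, and the other terms of $\Phi[S]$ begin at $y^8$, $y^6$, $y^7$. So $S_4=bc$, and $5S_5=\Lambda_4(bc)+20c^2=30c^2$, which completes Example~\ref{ex:2413}. For $S_6$, formula \eqref{eq:Lam} gives $\Lambda_5c^2=2ac^2+4bc^2$. The third term of $\Phi[S]$ contributes $i\mu Q_1+\mu rQ_2$ at $y=0$ for $\mu=bc$, namely $bc(ab+4c)+c\cdot2c(a+b)$. Hence
\[
S_6=(2ac^2+4bc^2)+(ac^2+4bc^2)+(ab^2c+2ac^2+6bc^2)=ab^2c+5ac^2+14bc^2 .
\]
The term $ab^2c$ comes from the nonlinear part alone. It reappears in Section~\ref{sec:support}.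
\end{example}

\begin{remark}
Theorem~\ref{thm:all} is also a corollary of Theorem~\ref{thm:main}. Indeed $S\in\mathcal P_{-1}$, so $K=\sum_qk_qy^q$ has $k_q\in P_q$ by Proposition~\ref{prop:Phi}(a). The equation $F_z=K(F)$ reads $(n+1)A_{n+1}=\sum_q\sum_{n_1+\dots+n_q=n}k_qA_{n_1}\cdots A_{n_q}$, and by induction each summand lies in the cone of darga $q+\sum_l(n_l-1)=n$.
\end{remark}

\section{The nonzero gamma-coefficients}\label{sec:support}

\begin{proof}[Proof of Theorem~\ref{thm:support}]
Call $(n;i,j,k)$ with $2i+j+k=n-1$ \emph{admissible} if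
\[
(i+1)(i+j+1)\ge n+2\qquad\text{and}\qquad(i+1)(i+k+1)\ge n .
\]
The proof of Theorem~\ref{thm:main} showed that $\gamma_{n,i,j}>0$ implies admissibility. We prove the converse by induction on $n$. An admissible quadruple has $i\ge1$, since $i=0$ would force $j\ge n+1$. For $n=4$ this leaves $i=1$, $j+k=1$, the first inequality forces $j=1$, and $S_4=bc$.

Assume the claim for some $n\ge4$, and let $(n+1;i,j,k)$ be admissible:
\[
2i+j+k=n,\qquad (i+1)(i+j+1)\ge n+3,\qquad (i+1)(i+k+1)\ge n+1 .
\]
By Proposition~\ref{prop:S} and \eqref{eq:nonlin}, $(n+1)S_{n+1}-\Lambda_nS_n\in P_n$, and all terms of \eqref{eq:Lam} are nonnegative on the basis elements of $S_n$. So one positive contribution to $c^ib^ja^k$ in $\Lambda_nS_n$ suffices. The two obvious sources are multiplication by $a$ and by $b$.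
\begin{enumerate}
\item[(A)] If $k\ge1$ and $(i+1)(i+k)\ge n$, then $(n;i,j,k-1)$ is admissible, and for $\mu=c^ib^ja^{k-1}$ the coefficient of $a\mu$ in \eqref{eq:Lam} is $(i+1)(i+j+1)-n-2\ge1$.
\item[(B)] If $j\ge1$ and $(i+1)(i+j)\ge n+2$, then $(n;i,j-1,k)$ is admissible, and for $\mu=c^ib^{j-1}a^k$ the coefficient of $b\mu$ in \eqref{eq:Lam} is $(i+1)(i+k+1)-n\ge1$.
\end{enumerate}
Suppose that neither applies. Substituting $n=2i+j+k$ into $(i+1)(i+k)\le n-1$ and $(i+1)(i+j)\le n+1$, we get
\[
\big[k=0\ \text{ or }\ j\ge i^2-i+1+ik\big]\qquad\text{and}\qquad\big[j=0\ \text{ or }\ k\ge i^2-i-1+ij\big].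
\]

\emph{Case $j=k=0$.} Then $n=2i$ and $i\ge2$. The quadruple $(n;i-1,1,0)$ is admissible, because $i(i+1)\ge2i+2$ and $i^2\ge2i$. For $\mu=c^{i-1}b$ we have $\mu r=c^{i-1}$, and the first term of $R(\mu)$ is $4i\,c^i$.

\emph{Case $k=0$, $j\ge1$.} The inequality $0\ge i^2-i-1+ij$ fails for $i\ge2$, and for $i=1$ it gives $j=1$ and $n=3$, which is excluded.

\emph{Case $j=0$, $k\ge1$.} The inequality $0\ge i^2-i+1+ik$ fails, since the right side is positive.

\emph{Case $j,k\ge1$.} If $i\ge2$ then $j\ge3+2k$ and $k\ge1+2j$, which is impossible. If $i=1$ then $j\ge k+1$ and $k\ge j-1$, so $j=k+1$; with $m=k+2$ we have $n+1=2m$ and $j=m-1$. Here the linear part does not help: no quadruple $(2m-1;1,j',k')$ is admissible, since this needs $j'\ge m-1$ and $k'\ge m-2$ while $j'+k'=2m-4$. We argue directly. All $\gamma_{2m,0,j'}$ vanish, so, as in the proof of Lemma~\ref{lem:basis}, $\gamma_{2m,1,m-1}$ is the coefficient of $s^mt$ in $S_{2m}$. The permutation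
\[
m+1,\ 1,\ m+2,\ 2,\ \dots,\ 2m,\ m
\]
has $\operatorname{des}=m$, and its inverse $2,4,\dots,2m,1,3,\dots,2m-1$ has one descent. It is simple: an interval with at least two positions contains a value at most $m$ and a value greater than $m$, hence both $m$ and $m+1$, which sit at positions $2m$ and $1$. So $\gamma_{2m,1,m-1}>0$. For $m=3$ this is the permutation $415263$ and the term $ab^2c$ of $S_6$.

This completes the induction and proves the first statement. For the second, the inequalities \eqref{eq:four} are necessary by Proposition~\ref{prop:good}. Conversely let $(d,e)$ satisfy them. The maps $(d,e)\mapsto(e,d)$ and $(d,e)\mapsto(n-1-d,n-1-e)$ permute the four inequalities, and they preserve the set of pairs realized by simple permutations, by inversion and reversal. Applying the second map and then the first if necessary, we may assume $d+e\le n-1$ and $e\le d$. Put $i=e$ and $j=d-e$, so that $2i+j\le n-1$. The inequalities $(d+1)(e+1)\ge n+2$ and $(n-d)(e+1)\ge n$ give $\gamma_{n,i,j}>0$ by the first statement, and by Lemma~\ref{lem:basis}(b)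 the coefficient of $s^dt^e$ in $S_n$ is positive.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AA}
Albert and Atkinson, \emph{Simple permutations and pattern restricted permutations}, Discrete Math. 300 (2005).

\bibitem{BERS}
Eli Bagno, Estrella Eisenberg, Shulamit Reches and Moriah Sigron, \emph{Blockwise simple permutations}, arXiv:2303.13115 (2023).

\end{thebibliography}
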